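# Heisenberg algebras at the edge of the Torelli Lie algebra

## A tempting guess: only a central line spoils Koszulness

Let $\Sigma_g$ be a closed oriented surface of genus $g$, with mapping class group $\Gamma_g$, and let $\rho\colon\Gamma_g\to \mathrm{Sp}_{2g}(\mathbb Z)\subset\mathrm{Sp}_{2g}(\mathbb Q)$ be the action on $H_1(\Sigma_g;\mathbb Z)$. The kernel of $\rho$ is the Torelli group $T_g$. Two graded Lie algebras over $\mathbb Q$ approximate this situation, $\mathrm{Gr}\,\mathfrak t_g$ and $\mathrm{Gr}\,\mathfrak u_g$, both defined below. For $g\ge4$ the second is the quotient of the first by a central line in weight $2$. It is a fact that $\mathrm{Gr}\,\mathfrak t_g$ is not Koszul, although it is Koszul in a range of weights that grows with $g$. The question is whether $\mathrm{Gr}\,\mathfrak u_g$ can be Koszul.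

The answer one would first guess is *yes*: the central line is the culprit, and dividing it out repairs the damage. Before testing this guess, let us fix what the words mean.

**Definition (the two Lie algebras).** The *Malcev completion* of $T_g$ is its universal prounipotent completion over $\mathbb Q$; its pronilpotent Lie algebra is $\mathfrak t_g$. The *relative completion* of $\Gamma_g$ with respect to $\rho$ is the proalgebraic $\mathbb Q$-group $\mathcal G_g$, an extension of $\mathrm{Sp}_{2g}$ by a prounipotent group $\mathcal U_g$, which is universal among such extensions equipped with a lift of $\rho$ from $\Gamma_g$ to their rational points. The Lie algebra of $\mathcal U_g$ is $\mathfrak u_g$. We write $\mathrm{Gr}\,\mathfrak t_g=\bigoplus_{w\ge1}\mathrm{Gr}^w\mathfrak t_g$ and $\mathrm{Gr}\,\mathfrak u_g=\bigoplus_{w\ge1}\mathrm{Gr}^w\mathfrak u_g$ for the graded Lie algebras of the lower central series (written $\mathrm{Gr}^\bullet_{\mathrm{LCS}}$ in full), and call $w$ the *weight*.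

For example, the Malcev Lie algebra of $\mathbb Z^n$ is the abelian algebra $\mathbb Q^n$, and for a free group of rank $n$ the associated graded is the free Lie algebra on $n$ generators of weight $1$. If one replaced $\mathrm{Sp}_{2g}$ by the trivial group in the definition of relative completion, one would get back the Malcev completion.

**Definition (homology and Koszulness).** Let $\mathfrak g=\bigoplus_{w\ge1}\mathfrak g_w$ be a graded Lie algebra, placed in homological degree $0$. Its homology is computed by the Chevalley–Eilenberg complex $C_p(\mathfrak g)=\Lambda^p\mathfrak g$ with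
$$\partial(x_1\wedge\dots\wedge x_p)=\sum_{i<j}(-1)^{i+j}[x_i,x_j]\wedge x_1\wedge\dots\widehat{x_i}\dots\widehat{x_j}\dots\wedge x_p .\tag{1}$$
The differential preserves the total weight, so $H_p(\mathfrak g)=\bigoplus_wH_p(\mathfrak g)_w$. The algebra is *Koszul* if $H_p(\mathfrak g)_w=0$ whenever $p\ne w$, and *Koszul in weight $\le W$* if this holds for all $w\le W$.

Three small examples. An abelian Lie algebra in weight $1$ is Koszul, because $C_p$ lives in weight $p$. A free Lie algebra on generators of weight $1$ is Koszul, because $H_p=0$ for $p\ge2$. A one-dimensional abelian algebra in weight $2$ is not Koszul, because its $H_1$ has weight $2$. We write $\mathbb Q[2]$ for this last algebra.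

We also need the usual reading of low degrees. The algebra $\mathfrak g$ is generated in weight $1$ exactly when $H_1(\mathfrak g)=\mathfrak g/[\mathfrak g,\mathfrak g]$ is concentrated in weight $1$. In that case, write $\mathfrak g=F/R$ with $F$ free on $\mathfrak g_1$. Hopf's formula gives $H_2(\mathfrak g)=R/[F,R]$, the space of minimal relations, so $\mathfrak g$ is quadratically presented exactly when $H_2(\mathfrak g)$ is concentrated in weight $2$.

The facts we start from, for $g\ge4$, are these.

* **(F1)** (Hain) $\mathrm{Gr}\,\mathfrak t_g$ and $\mathrm{Gr}\,\mathfrak u_g$ are quadratically presented.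
* **(F2)** There is a central extension $\mathbb Q[2]\to\mathrm{Gr}\,\mathfrak t_g\to\mathrm{Gr}\,\mathfrak u_g$, whose second map is the natural one, induced by $T_g\to\mathcal U_g(\mathbb Q)$.
* **(F3)** Both algebras are Koszul in weight $\le g/3$.
* **(F4)** $\mathrm{Gr}\,\mathfrak t_g$ is not Koszul.

The question whether $\mathrm{Gr}\,\mathfrak u_g$ can be Koszul is left open in Alexander Kupers, Oscar Randal-Williams, "On the Torelli Lie algebra", arXiv:2106.16010 (2021). No range of $g$ is specified there; we read it as asking whether some $g\ge4$ makes it Koszul.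

**First test: weights at most three.** Let $\mathfrak g$ be either algebra. Since all weights are at least $1$, $C_p(\mathfrak g)_w=0$ for $p>w$, and $C_0$ lives in weight $0$. So for $w\le3$ the only off-diagonal candidates are $H_1(\mathfrak g)_2$, $H_1(\mathfrak g)_3$ and $H_2(\mathfrak g)_3$. The first two vanish because $\mathfrak g$ is generated in weight $1$, and the third by (F1). The guess passes. In weight $4$ the same argument leaves exactly one candidate, $H_3(\mathfrak g)_4$.

**Second test: a toy model that fits every fact.** Let $E$ be a symplectic vector space of dimension $2m$ with form $\omega$. The *Heisenberg algebra* $\mathfrak h_m=E\oplus\mathbb Qz$ has $E$ in weight $1$, $z$ in weight $2$, $z$ central, and $[x,y]=\omega(x,y)z$. It is a central extension by $\mathbb Q[2]$ of the abelian, hence Koszul, algebra $E$. Let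
$$C\colon\Lambda^wE\to\Lambda^{w-2}E,\qquad C(x_1\wedge\dots\wedge x_w)=\sum_{i<j}(-1)^{i+j-1}\omega(x_i,x_j)\,x_1\wedge\dots\widehat{x_i}\dots\widehat{x_j}\dots\wedge x_w$$
be contraction with $\omega$.

**Lemma 1.** The group $H_p(\mathfrak h_m)_w$ vanishes unless $p\in\{w,w-1\}$, and $H_{w-1}(\mathfrak h_m)_w\cong\mathrm{coker}(C\colon\Lambda^wE\to\Lambda^{w-2}E)$ for $w\ge 2$. This cokernel is $0$ for $2\le w\le m+1$. For $m+2\le w\le 2m+2$ it is the nonzero irreducible $\mathrm{Sp}(E)$-module $V^E_{(1^{2m+2-w})}$, and in that range $C$ is injective.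

*Proof.* A wedge of total weight $w$ contains $z$ at most once, so $C_*(\mathfrak h_m)_w$ is
$$\Lambda^wE\ (p=w)\ \xrightarrow{\ \partial\ }\ z\wedge\Lambda^{w-2}E\ (p=w-1),\qquad \partial=-\,z\wedge C(\cdot),\tag{2}$$
by (1). The differential vanishes on the right-hand term, because every bracket of two elements of $E$ is a multiple of $z$ and $z\wedge z=0$. This gives the first two claims.

For the rest, recall Lefschetz theory (Fulton–Harris, §17.2; Bourbaki, *Lie* VIII §13). Wedging with $\omega$ and contracting with $\omega$ generate an $\mathfrak{sl}_2$ acting on $\Lambda^\bullet E$ and commuting with $\mathrm{Sp}(E)$, and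
$$\Lambda^\bullet E\cong\bigoplus_{j=0}^mV^E_{(1^j)}\otimes S_{m-j},$$
where $S_{m-j}$ is the irreducible $\mathfrak{sl}_2$-module of dimension $m-j+1$, sitting in exterior degrees $j,j+2,\dots,2m-j$. The operator $C$ lowers the exterior degree by $2$; on each $S_{m-j}$ it kills only degree $j$ and misses only degree $2m-j$. So the cokernel of $C$ in degree $k=w-2$ is $V^E_{(1^j)}$ with $j=2m-k$ if $0\le 2m-k\le m$, and $0$ otherwise. The condition reads $m\le k\le2m$, that is $m+2\le w\le2m+2$, and then $j=2m+2-w$. The kernel of $C$ on $\Lambda^{k+2}E$ is nonzero only if $k+2\le m$, so for $k\ge m$ it is zero. $\square$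

By hand: for $m=1$, $H_2(\mathfrak h_1)_3=\mathrm{coker}(0\to E)$ has dimension $2$, so $\mathfrak h_1$ is not even quadratic. For $m=2$, the map $\Lambda^2E\to\mathbb Q$ is onto, and $\Lambda^3E\to E$ is an isomorphism of $4$-dimensional spaces, but $\Lambda^4E\to\Lambda^2E$ goes from dimension $1$ to dimension $6$, so $\dim H_3(\mathfrak h_2)_4=5$.

So for $m\ge2$ the toy $\mathfrak h_m$ is quadratically presented (as $H_2(\mathfrak h_m)_3=0$), it is Koszul in weight $\le m+1$, it is not Koszul, and its quotient by the central line $\mathbb Q[2]$ *is* Koszul. This is the pattern of (F1)–(F4) with the guess confirmed.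

## How far the central extension alone can go

One would next try to settle the matter by comparing $\mathfrak t=\mathrm{Gr}\,\mathfrak t_g$ and $\mathfrak u=\mathrm{Gr}\,\mathfrak u_g$ through (F2), transporting the failure (F4) from $\mathfrak t$ to $\mathfrak u$.

Let $c$ span the central line, in weight $2$. Since $c$ is central, $c\wedge C_{\bullet-1}(\mathfrak t)$ is a subcomplex of $C_\bullet(\mathfrak t)$. It is isomorphic, up to the sign of the differential, to $C_{\bullet-1}(\mathfrak u)$ with weight shifted by $2$, and the quotient complex is $C_\bullet(\mathfrak u)$. The long exact sequence is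
$$\cdots\to H_p(\mathfrak u)_w\to H_{p-2}(\mathfrak u)_{w-2}\to H_{p-1}(\mathfrak t)_w\to H_{p-1}(\mathfrak u)_w\to\cdots\tag{3}$$
Suppose $\mathfrak u$ is Koszul. Then (3) gives $H_q(\mathfrak t)_w=0$ for $q\notin\{w,w-1\}$, and
$$H_{w-1}(\mathfrak t)_w\cong\mathrm{coker}\big(H_w(\mathfrak u)_w\to H_{w-2}(\mathfrak u)_{w-2}\big).$$
Here the approach stops. Koszulness of $\mathfrak u$ together with (F4) says only that one of these maps is not onto, which is no contradiction: for $\mathfrak h_m\to E$ it is exactly what happens. Formal properties of the extension cannot decide; one must look inside $\mathfrak u$.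

Looking inside by brute force is not attractive. Already for $g=4$ the weight-one part of $\mathfrak u$ has dimension $\binom83-8=48$, and the complex computing the first undecided group $H_3(\mathfrak u)_4$ begins with $\Lambda^4$ of it, of dimension $\binom{48}{4}=194580$. But $\mathrm{Sp}_{2g}$ acts on everything, and we may look at one extreme corner of the torus weights. In a well-chosen corner we will find the toy model itself: a copy of $\mathfrak h_{g-2}$ whose center has nonzero torus weight, so that it is not the line $\mathbb Q[2]$ and survives in $\mathfrak u$. The guess is wrong for every $g\ge4$.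

Irreducible algebraic $\mathrm{Sp}_{2g}$-representations $V_\mu$ are indexed by partitions $\mu$ with at most $g$ rows.

**Theorem A.** Let $g\ge4$ and $g\le w\le2g-2$. Then $H_{w-1}(\mathrm{Gr}\,\mathfrak u_g)_w\ne0$. More precisely, it contains $V_{(w,w,1^{2g-2-w})}$ with multiplicity exactly one. The same holds for $\mathrm{Gr}\,\mathfrak t_g$. Hence neither Lie algebra is Koszul in weight $\le g$.

**Corollary.** Let $W_g$ be the largest $W$ such that $\mathrm{Gr}\,\mathfrak u_g$ is Koszul in weight $\le W$. Then $\max(3,\lfloor g/3\rfloor)\le W_g\le g-1$ for $g\ge4$. In particular $W_4=3$.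

**Theorem B.** Let $g\ge4$. Then $H_p(\mathrm{Gr}\,\mathfrak u_g)\ne0$ for every $p\ge0$. For every $p>(2g-1)(g-2)$ there is some $w\ne p$ with $H_p(\mathrm{Gr}\,\mathfrak u_g)_w\ne0$. The same holds for $\mathrm{Gr}\,\mathfrak t_g$.

Theorem A answers the question: for no $g\ge4$ is $\mathrm{Gr}\,\mathfrak u_g$ Koszul. It uses (F2) but not (F1), (F3), (F4). The Corollary uses (F1) and (F3), and Theorem B uses (F1).

## Johnson's homomorphism and the symplectic action

Write $H=H_1(\Sigma_g;\mathbb Q)$ with symplectic basis $a_i,b_i$, $\omega(a_i,b_i)=1$, and write also $\omega=\sum a_i\wedge b_i\in\Lambda^2H$. Put $V=\Lambda^3H/(H\wedge\omega)$; an element of $\Lambda^3H$ also denotes its image in $V$. Let $\pi=\pi_1(\Sigma_g)$, with lower central series $\gamma_k\pi$, and let $T_{g,*}$ be the pointed Torelli group. We use the following classical inputs ($g\ge3$); the first two are in D. Johnson, Math. Ann. 249 (1980), Ann. of Math. 118 (1983), Topology 24 (1985).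

* **(J1)** (Johnson) $T_g$ is finitely generated, and the Johnson homomorphism $\tau$ induces a $\Gamma_g$-equivariant isomorphism $H_1(T_g;\mathbb Q)\cong V$. On the pointed group, $\tau\colon T_{g,*}\to\Lambda^3H_{\mathbb Z}$ (with $H_{\mathbb Z}=H_1(\Sigma_g;\mathbb Z)$) is surjective and compatible with $T_{g,*}\to T_g$. It describes the action on $\pi/\gamma_3\pi$: up to a global sign, $x\wedge y\wedge z$ corresponds to
$$D_{xyz}(h)=\omega(h,x)[y,z]+\omega(h,y)[z,x]+\omega(h,z)[x,y].\tag{4}$$
* **(J2)** (Johnson) If $c,c'$ are disjoint homologous curves cobounding a subsurface of genus one, then $\tau(T_cT_{c'}^{-1})=\pm\,\alpha\wedge\beta\wedge[c]$, where $T_c$ is the Dehn twist and $\alpha,\beta$ is a symplectic pair in that subsurface.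
* **(L)** (Labute) $L:=\mathrm{Gr}_{\mathrm{LCS}}\,\pi\otimes\mathbb Q=\mathrm{FreeLie}(H)/(\sum[a_i,b_i])$.
* **(Q)** (Quillen) $\mathrm{Gr}\,\mathfrak t_g\cong\mathrm{Gr}_{\mathrm{LCS}}T_g\otimes\mathbb Q$.

As a check of (4), $-D_{a_1a_2a_3}$ sends $b_1\mapsto[a_2,a_3]$, $b_2\mapsto[a_3,a_1]$, $b_3\mapsto[a_1,a_2]$ and kills the other basis vectors. It sends $\sum[a_i,b_i]$ to $[a_1,[a_2,a_3]]+[a_2,[a_3,a_1]]+[a_3,[a_1,a_2]]=0$, so it is indeed a derivation of $L$.

**The algebraic action.** We need $\mathrm{Sp}_{2g}$, and not just $\Gamma_g$, to act on our Lie algebras. The group $\Gamma_g$ acts on $T_g$ by conjugation, hence on $\mathrm{Gr}\,\mathfrak t_g$, and $T_g$ acts trivially on the associated graded. So the action factors through $\mathrm{Sp}_{2g}(\mathbb Z)$. By (J1) $\mathrm{Gr}^1\mathfrak t_g=V$, and the iterated bracket $V^{\otimes w}\to\mathrm{Gr}^w\mathfrak t_g$ is surjective and $\mathrm{Sp}_{2g}(\mathbb Z)$-equivariant. Its kernel is $\mathrm{Sp}_{2g}(\mathbb Z)$-stable, and $\mathrm{Sp}_{2g}(\mathbb Z)$ is Zariski dense in $\mathrm{Sp}_{2g}$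 (Borel), so the kernel is $\mathrm{Sp}_{2g}$-stable. Hence $\mathrm{Sp}_{2g}$ acts algebraically on each $\mathrm{Gr}^w\mathfrak t_g$. The bracket is equivariant for $\mathrm{Sp}_{2g}(\mathbb Z)$, hence for $\mathrm{Sp}_{2g}$, so the action is by graded Lie algebra automorphisms.

The map $\mathfrak t_g\to\mathfrak u_g$ is $\Gamma_g$-equivariant. So the kernel $\mathbb Q[2]$ in (F2) is $\mathrm{Sp}_{2g}(\mathbb Z)$-stable, and by density $\mathrm{Sp}_{2g}$-stable. Being one-dimensional, it is the trivial representation. Thus $\mathrm{Sp}_{2g}$ also acts on $\mathrm{Gr}\,\mathfrak u_g$, with $\mathrm{Gr}^1\mathfrak u_g=V$, and **the line $\mathbb Q[2]$ has torus weight $0$**.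

Torus weights are taken for the diagonal torus: $a_i$ has weight $\varepsilon_i$ and $b_i$ has weight $-\varepsilon_i$. Finally, let
$$K=\ker\big(\Lambda^2V\xrightarrow{[\,,\,]}\mathrm{Gr}^2\mathfrak t_g\big),$$
which is stable under $\mathrm{Sp}_{2g}$ and under its Lie algebra $\mathfrak{sp}(H)$.

## Edge subalgebras

Let $\mathfrak g=\bigoplus_{w\ge1}\mathfrak g_w$ be $\mathrm{Gr}\,\mathfrak t_g$ or $\mathrm{Gr}\,\mathfrak u_g$. Choose a cocharacter $\lambda\colon\mathbb G_m\to\mathrm{Sp}_{2g}$. It splits every representation $E$ into $E=\bigoplus_jE(j)$, where $\lambda(s)$ acts on $E(j)$ by $s^j$. Let $d$ be the largest $\lambda$-weight on $V$. Since $\mathfrak g_w$ is an equivariant quotient of $V^{\otimes w}$, its $\lambda$-weights are all at most $dw$. In the plane of pairs (weight, $\lambda$-weight), $\mathfrak g$ lies below the line of slope $d$. The *edge subalgebra* is what lies on it: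
$$\mathfrak n^\lambda=\bigoplus_{w\ge1}\mathfrak g_w(dw),$$
which is closed under the bracket.

**Lemma 2.** (i) $\mathfrak n^\lambda$ is generated by $\mathfrak n_1^\lambda=V(d)$. (ii) The part of $H_p(\mathfrak g)_w$ of $\lambda$-weight $dw$ is $H_p(\mathfrak n^\lambda)_w$; in particular $H_p(\mathfrak n^\lambda)_w$ is a direct summand of $H_p(\mathfrak g)_w$. (iii) If $d>0$, then $\mathfrak n^\lambda$ is the same for $\mathrm{Gr}\,\mathfrak t_g$ and $\mathrm{Gr}\,\mathfrak u_g$.

*Proof.* (i) $\mathfrak g_w$ is spanned by $w$-fold brackets of $\lambda$-homogeneous elements of $V$, each of $\lambda$-weight at most $d$. If the total is $dw$, each factor has $\lambda$-weight $d$.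

(ii) The differential (1) is $\mathrm{Sp}_{2g}$-equivariant and preserves weight, so $C_*(\mathfrak g)$ splits as a complex according to (weight, $\lambda$-weight). Consider a wedge of bihomogeneous elements of weights $w_1,\dots,w_p$ with $\sum w_i=w$. The $i$-th factor has $\lambda$-weight at most $dw_i$, so the total is $dw$ only if every factor has $\lambda$-weight exactly $dw_i$, that is, lies in $\mathfrak n^\lambda$. So the $(w,dw)$-summand of $C_*(\mathfrak g)$ is $C_*(\mathfrak n^\lambda)_w$.

(iii) The kernel $\mathbb Q[2]$ of $\mathrm{Gr}\,\mathfrak t_g\to\mathrm{Gr}\,\mathfrak u_g$ sits in weight $2$ and $\lambda$-weight $0\ne2d$, so it misses the edge. $\square$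

**Example (too sharp an edge).** Let $\lambda(s)$ scale $a_1,a_2,a_3$ by $s$ and $b_1,b_2,b_3$ by $s^{-1}$. Then $d=3$, because $H\wedge\omega\cong H$ has $\lambda$-weights at most $1$, and $V(3)$ is the line spanned by $a_1\wedge a_2\wedge a_3$. By (i), $\mathfrak n^\lambda$ is a one-dimensional abelian algebra in weight $1$. It is Koszul, and we learn nothing.

Scaling only $a_1,a_2$ will give Theorem A, and scaling only $a_1$ will give Theorem B. In both cases one must know which brackets along the edge vanish and which do not. Two computations in weight $2$ suffice.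

## A bracket that vanishes: disjoint bounding pairs

**Lemma 3.** Let $g\ge4$. Then $(a_1\wedge a_2\wedge a_3)\wedge(a_1\wedge a_2\wedge a_4)\in K$.

*Proof.* The plan is to get one element of $K$ from commuting mapping classes, and then to move it with $\mathfrak{sp}(H)$.

**Step 1: two commuting elements of $T_g$.** Choose disjoint, homologous, non-separating curves $c_0,c_1,c_2$ such that $c_0,c_1$ cobound a surface $S_1$ of genus one, $c_1,c_2$ cobound a surface $S_2$ of genus one, and $c_2,c_0$ cobound the rest, of genus $g-3$. (Three pieces glued in a cycle have total genus $1+1+(g-3)+1=g$.) Since the curves are disjoint, $T_{c_0}T_{c_1}^{-1}$ and $T_{c_1}T_{c_2}^{-1}$ commute; since they are homologous, both lie in $T_g$. Take symplectic pairs $a_1,b_1$ in $S_1$ and $a_2,b_2$ in $S_2$, and put $a_3=[c_0]$. The two pairs span a unimodular lattice, and $a_3$ is a primitive vector in its orthogonal complement, so all five classes extend to a symplectic basis. By (J2) the $\tau$-values are $\pm a_1\wedge b_1\wedge a_3$ and $\pm a_2\wedge b_2\wedge a_3$.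

**Step 2: commuting elements give an element of $K$.** Commuting elements of $T_g$ have commuting images in the Malcev group, hence commuting logarithms in $\mathfrak t_g$. The classes of these logarithms in $\mathrm{Gr}^1\mathfrak t_g=V$ are the $\tau$-values. So
$$v_0=(a_1\wedge b_1\wedge a_3)\wedge(a_2\wedge b_2\wedge a_3)\in K.$$

**Step 3: moving $v_0$ to the desired torus weight.** For $u,v\in H$ let $S_{u,v}(h)=\omega(u,h)v+\omega(v,h)u$. This lies in $\mathfrak{sp}(H)$: expanding $\omega(S_{u,v}h,k)+\omega(h,S_{u,v}k)$, the four terms cancel in pairs. The operator $S_{a_1,a_4}$ sends $b_1\mapsto a_4$, $b_4\mapsto a_1$ and kills the other basis vectors; $S_{a_1,a_2}$ sends $b_1\mapsto a_2$, $b_2\mapsto a_1$ and kills the others. Hence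
$$S_{a_1,a_2}S_{a_1,a_4}v_0=S_{a_1,a_2}\big((a_1\wedge a_4\wedge a_3)\wedge(a_2\wedge b_2\wedge a_3)\big)=(a_1\wedge a_4\wedge a_3)\wedge(a_2\wedge a_1\wedge a_3)\in K.$$
Exchanging the indices $2$ and $3$ by an element of $\mathrm{Sp}_{2g}(\mathbb Z)$ gives $\pm(a_1\wedge a_2\wedge a_3)\wedge(a_1\wedge a_2\wedge a_4)$. $\square$

## A bracket that survives: derivations of the surface Lie algebra

To show that a bracket is *not* zero we need somewhere to detect it. The place is the derivation algebra of $L$. Let $A_k\subset T_{g,*}$ be the subgroup acting trivially on $\pi/\gamma_{k+1}\pi$; so $A_1=T_{g,*}$.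

**Lemma 4.** For $\varphi\in A_k$, the assignment $x\mapsto\varphi(x)x^{-1}$ induces a derivation $D_\varphi$ of $L$ of degree $k$. The map $A_k\to\mathrm{Der}_k(L)$, $\varphi\mapsto D_\varphi$, is a homomorphism that is zero on $A_{k+1}$. If $\varphi\in A_j$ and $\psi\in A_k$, then $[\varphi,\psi]\in A_{j+k}$ and $D_{[\varphi,\psi]}=[D_\varphi,D_\psi]$. In particular $\gamma_kT_{g,*}\subset A_k$.

*Proof.* This is due to Johnson and Morita; here is the argument. Work in $\pi\rtimes T_{g,*}$, where $[\varphi,x]=\varphi x\varphi^{-1}x^{-1}=\varphi(x)x^{-1}$, and write $\gamma_k=\gamma_k\pi$. Recall the three subgroups lemma: if a normal subgroup contains $[[B,C],A]$ and $[[C,A],B]$, it contains $[[A,B],C]$.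

First, $[A_j,\gamma_k]\subset\gamma_{j+k}$. For $k=1$ this is the definition of $A_j$. For $k>1$, write $\gamma_k=[\gamma_{k-1},\pi]$. By induction $[[A_j,\gamma_{k-1}],\pi]\subset[\gamma_{j+k-1},\pi]=\gamma_{j+k}$, and $[[\pi,A_j],\gamma_{k-1}]\subset[\gamma_{j+1},\gamma_{k-1}]\subset\gamma_{j+k}$. The three subgroups lemma gives the claim, since $\gamma_{j+k}$ is normal.

Second, $[A_j,A_k]\subset A_{j+k}$. Indeed $[[A_k,\pi],A_j]\subset[\gamma_{k+1},A_j]\subset\gamma_{j+k+1}$, and likewise with $j,k$ exchanged, so $[[A_j,A_k],\pi]\subset\gamma_{j+k+1}$, which is the claim. By induction $\gamma_kT_{g,*}\subset A_k$.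

Now put $N_k=\gamma_k\cdot A_k$. It is a subgroup, normal in $\pi\rtimes T_{g,*}$: the group $T_{g,*}$ normalizes $\gamma_k$ and $A_k$, and for $x\in\pi$, $\varphi\in A_k$ one has $x\varphi x^{-1}\varphi^{-1}=x\varphi(x)^{-1}\in\gamma_{k+1}$. The inclusions just proved, with $[\gamma_j,\gamma_k]\subset\gamma_{j+k}$, say that commutators of the generators of $N_j$ with those of $N_k$ lie in the normal subgroup $N_{j+k}$; so $[N_j,N_k]\subset N_{j+k}$. Hence $\bigoplus_kN_k/N_{k+1}$ is a graded Lie ring under the commutator. It contains $\bigoplus_k\gamma_k/\gamma_{k+1}$ as an ideal and $\bigoplus_kA_k/A_{k+1}$ as a subring. The class of $\varphi\in A_k$ acts on the ideal by the inner derivation $x\mapsto[\varphi,x]=\varphi(x)x^{-1}$, additively in $\varphi$, and the Jacobi identity reads $D_{[\varphi,\psi]}=[D_\varphi,D_\psi]$. Tensor with $\mathbb Q$. $\square$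

**Lemma 5.** Let $g\ge4$. Then $(a_1\wedge a_2\wedge a_3)\wedge(a_1\wedge a_2\wedge b_3)\notin K$.

*Proof.* **Step 1: two explicit derivations.** By surjectivity in (J1), choose $\varphi,\psi\in T_{g,*}$ with $\tau(\varphi)=a_1\wedge a_2\wedge a_3$ and $\tau(\psi)=a_1\wedge a_2\wedge b_3$. By (4) their derivations are, up to sign,
$$D:\ b_1\mapsto[a_2,a_3],\quad b_2\mapsto[a_3,a_1],\quad b_3\mapsto[a_1,a_2];$$
$$D':\ b_1\mapsto[a_2,b_3],\quad b_2\mapsto[b_3,a_1],\quad a_3\mapsto-[a_1,a_2],$$
all other basis vectors going to $0$. (Recall $\omega(b_i,a_i)=-1$ and $\omega(a_3,b_3)=1$; both $D$ and $D'$ are (4) multiplied by $-1$.)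

**Step 2: a vanishing bracket would make $[D,D']$ inner.** This step turns a statement about $T_g$ into one about $T_{g,*}$, at the price of inner automorphisms. Suppose the element lies in $K$. By (Q), the image of $[\varphi,\psi]$ in $\gamma_2T_g/\gamma_3T_g$ is torsion, so for some $N\ge1$ the image of $[\varphi,\psi]^N$ in $T_g$ lies in $\gamma_3T_g$. The map $T_{g,*}\to T_g$ is onto with kernel $\pi$, acting by inner automorphisms, and $\gamma_3T_{g,*}\to\gamma_3T_g$ is onto. So
$$[\varphi,\psi]^N=\kappa\cdot\mathrm{inn}(x),\qquad\kappa\in\gamma_3T_{g,*}\subset A_3,\quad x\in\pi.$$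
Since $[\varphi,\psi]\in A_2$ and $\kappa\in A_2$, also $\mathrm{inn}(x)\in A_2$. So $x$ is central modulo $\gamma_3\pi$. As $L_2=\Lambda^2H/\mathbb Q\omega$, its class $\bar x\in H$ satisfies $\bar x\wedge h\in\mathbb Q\omega$ for all $h\in H$. A decomposable bivector has rank at most $2$, while $\omega$ has rank $2g>2$; so $\bar x\wedge h=0$ for all $h$ and $\bar x=0$. Since $H_1(\Sigma_g;\mathbb Z)$ is torsion free, $x\in\gamma_2\pi$. Let $u\in L_2$ be its class. The derivation of $\mathrm{inn}(x)$ is $h\mapsto[u,h]$. Applying the homomorphism $A_2\to\mathrm{Der}_2(L)$ of Lemma 4, which kills $\kappa$, we get $\pm N[D,D']=\mathrm{ad}(u)$.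

**Step 3: torus weights show that $[D,D']=0$.** The derivation $D$ has torus weight $\varepsilon_1+\varepsilon_2+\varepsilon_3$ and $D'$ has $\varepsilon_1+\varepsilon_2-\varepsilon_3$, so $[D,D']$ has $2\varepsilon_1+2\varepsilon_2$. Taking components of that weight, $\pm N[D,D']=\mathrm{ad}(u')$, with $u'$ the component of $u$ of weight $2\varepsilon_1+2\varepsilon_2$. But the weights of $L_2=\Lambda^2H/\mathbb Q\omega$ are among $0$ and $\pm\varepsilon_i\pm\varepsilon_j$ with $i\ne j$. So $u'=0$ and $[D,D']=0$.

**Step 4: but $[D,D']\ne0$.** We evaluate on $b_1$, using $D(a_2)=D'(a_2)=0$: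
$$[D,D'](b_1)=D([a_2,b_3])-D'([a_2,a_3])=[a_2,[a_1,a_2]]+[a_2,[a_1,a_2]]=2[a_2,[a_1,a_2]].$$
This is nonzero in $\mathrm{FreeLie}_3(H)$. It stays nonzero in $L_3=\mathrm{FreeLie}_3(H)/[H,\omega]$, because its weight $\varepsilon_1+2\varepsilon_2$ is not a weight of $[H,\omega]$, which is a quotient of $H$. This contradicts Step 3. $\square$

## The Heisenberg algebra on the edge $a_1\wedge a_2\wedge H''$

We now prove Theorem A. Let $\lambda(s)$ scale $a_1,a_2$ by $s$ and $b_1,b_2$ by $s^{-1}$, and fix the other basis vectors. Put $H''=\langle a_i,b_i:i\ge3\rangle$, of dimension $2m$ with $m=g-2\ge2$.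

**Step 1: the generators of the edge.** The largest $\lambda$-weight on $\Lambda^3H$ is $2$, with weight space $a_1\wedge a_2\wedge H''$. Since $\omega$ has $\lambda$-weight $0$, the $\lambda$-weights of $H\wedge\omega\cong H$ are at most $1$, so nothing in this space is divided out. Hence $d=2$ and
$$V(2)=a_1\wedge a_2\wedge H''\cong H''.$$
Write $\mathfrak n=\mathfrak n^\lambda$, and $\bar x=a_1\wedge a_2\wedge x$ for $x\in H''$. By Lemma 2(iii), $\mathfrak n$ is the same for $\mathrm{Gr}\,\mathfrak t_g$ and $\mathrm{Gr}\,\mathfrak u_g$. The group $\mathrm{Sp}(H'')$ commutes with $\lambda$ and fixes $a_1,a_2$, so it acts on $\mathfrak n$, and $\mathfrak n_1\cong H''$ as an $\mathrm{Sp}(H'')$-module.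

**Step 2: the bracket $\Lambda^2\mathfrak n_1\to\mathfrak n_2$ is the symplectic form.** Here the two brackets of the last sections enter. The kernel $K\cap\Lambda^2\mathfrak n_1$ of this bracket is $\mathrm{Sp}(H'')$-stable, and by Lemma 3 it contains $\bar a_3\wedge\bar a_4$. As $m\ge2$, $\Lambda^2H''=\mathbb Q\oplus\ker(\omega)$, where $\ker(\omega)$ is the kernel of the contraction $\Lambda^2H''\to\mathbb Q$; it is irreducible and contains $a_3\wedge a_4$. So the kernel of the bracket contains all of $\ker(\omega)$, and the bracket factors through the contraction. By Lemma 5, $[\bar a_3,\bar b_3]\ne0$. Hence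
$$[\bar x,\bar y]=\omega(x,y)z\qquad\text{with }0\ne z\in\mathfrak n_2,\tag{5}$$
and $\mathfrak n_2=\mathbb Qz$ by Lemma 2(i).

**Step 3: $z$ is central, so $\mathfrak n$ stops in weight $2$.** Let $0\ne x\in H''$. As $m\ge2$, extending $x$ to a symplectic basis of $H''$ gives $y,y'\in H''$ with $\omega(y,y')=1$ and $\omega(x,y)=\omega(x,y')=0$. By the Jacobi identity and (5),
$$[\bar x,z]=[\bar x,[\bar y,\bar y']]=[[\bar x,\bar y],\bar y']+[\bar y,[\bar x,\bar y']]=\omega(x,y)[z,\bar y']+\omega(x,y')[\bar y,z]=0.$$
So $\mathfrak n_3=[\mathfrak n_1,\mathfrak n_2]=0$, and by Lemma 2(i) $\mathfrak n_w=0$ for all $w\ge3$. Thus $\mathfrak n=\mathfrak n_1\oplus\mathfrak n_2$ is the Heisenberg algebra $\mathfrak h_m$, of dimension $2(g-2)+1$. Its center $z$ has torus weight $2\varepsilon_1+2\varepsilon_2\ne0$.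

**Step 4: off-diagonal homology.** By (2), $H_{w-1}(\mathfrak n)_w=\mathrm{coker}(\Lambda^wH''\to\Lambda^{w-2}H'')$. For $m\le w-2\le2m$, that is for $g\le w\le2g-2$,
$$\dim\Lambda^{w-2}H''=\binom{2m}{w-2}>\binom{2m}{w}=\dim\Lambda^wH'',$$
because binomial coefficients $\binom{2m}{k}$ decrease strictly for $m\le k\le 2m$ and vanish beyond. So the cokernel is nonzero. By Lemma 2(ii), $H_{w-1}(\mathrm{Gr}\,\mathfrak u_g)_w\ne0$ and $H_{w-1}(\mathrm{Gr}\,\mathfrak t_g)_w\ne0$ for $g\le w\le2g-2$. With $w=g$ this shows that neither algebra is Koszul in weight $\le g$. In particular **$\mathrm{Gr}\,\mathfrak u_g$ is not Koszul for any $g\ge4$.**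

**Remark (a cycle to write on the board).** For $w=g$ one can see the class directly. The element
$$z\wedge\bar a_3\wedge\bar a_4\wedge\dots\wedge\bar a_g,\qquad z=[a_1\wedge a_2\wedge a_3,\ a_1\wedge a_2\wedge b_3],$$
has homological degree $g-1$ and weight $g$, and it is a cycle since all brackets of its factors vanish. By (2) it is a boundary in $C_*(\mathfrak n)$ only if $a_3\wedge\dots\wedge a_g$ is in the image of $\Lambda^{m+2}H''$ under contraction. But contraction preserves torus weights, and $\varepsilon_3+\dots+\varepsilon_g$ is not a weight of $\Lambda^{m+2}H''$. Indeed, a basis wedge of this weight must contain every $a_i$ with $3\le i\le g$ and no $b_i$, so it has degree $m$. For $g=4$ the class is $z\wedge\bar a_3\wedge\bar a_4$, in the one group $H_3(\cdot)_4$ that the test in low weights left undecided.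

**Step 5: which representation it is.** This step identifies $H_{w-1}(\mathfrak n)_w$ as a module over the centralizer $M=\mathrm{GL}_2\times\mathrm{Sp}(H'')$ of $\lambda$. By Lemma 1, with $2m+2-w=2g-2-w$, it is $V''_{(1^{2g-2-w})}$ under $\mathrm{Sp}(H'')$, where $V''_\nu$ denotes irreducible $\mathrm{Sp}(H'')$-modules. Under $\mathrm{GL}_2$, each of the $w-2$ factors $\bar x=a_1\wedge a_2\wedge x$ contributes $\det$, and $z=[\bar y,\bar y']$ contributes $\det^2$. So
$$H_{w-1}(\mathfrak n)_w\cong{\det}^w\boxtimes V''_{(1^{2g-2-w})},$$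
an irreducible $M$-module of highest weight $\mu=(w,w,1^{2g-2-w})$. This partition has $2g-w\le g$ rows.

**Step 6: multiplicity exactly one.** First, the top of an irreducible $\mathrm{Sp}_{2g}$-module: the largest $\lambda$-weight of $V_\nu$ is $\nu_1+\nu_2$, and the corresponding space is the irreducible $M$-module of highest weight $\nu$. Indeed, every weight of $V_\nu$ is $\nu$ minus a sum of positive roots $\varepsilon_i\pm\varepsilon_j$ ($i<j$) and $2\varepsilon_i$, and these have nonnegative $\lambda$-weight; so the top space contains the highest weight vector and has $\lambda$-weight $\nu_1+\nu_2$. Now decompose $\mathfrak{sp}(H)=\mathfrak r^-\oplus\mathrm{Lie}(M)\oplus\mathfrak r^+$ into negative, zero and positive $\lambda$-weights. The top space is killed by $\mathfrak r^+$. If $W$ is a nonzero $M$-submodule of it, then $V_\nu=U(\mathfrak{sp}(H))W=U(\mathfrak r^-)W$, whose top part is $W$. So $W$ is the whole top space.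

Now let $\mathfrak g$ be either of our two algebras. The finite-dimensional representation $H_{w-1}(\mathfrak g)_w$ is a direct sum of irreducibles $V_\nu$. All its $\lambda$-weights are at most $2w$, and by Lemma 2(ii) its part of $\lambda$-weight $2w$ is $H_{w-1}(\mathfrak n)_w$, the irreducible $M$-module of highest weight $\mu$. This part is the direct sum of the top spaces of those constituents $V_\nu$ with $\nu_1+\nu_2=2w$. Hence there is exactly one such constituent, and it is $V_\mu$. Any copy of $V_\mu$ has $\mu_1+\mu_2=2w$, so $V_\mu$ occurs exactly once. This proves Theorem A. $\blacksquare$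

## The bounds on the Koszul range

*Proof of the Corollary.* Theorem A with $w=g$ gives $W_g\le g-1$. Fact (F3) gives $W_g\ge\lfloor g/3\rfloor$. The test in weights at most $3$ at the start, which used (F1), gives $W_g\ge3$. For $g=4$ the bounds $3\le W_4\le3$ agree. $\blacksquare$

For $g\ge5$ the exact value of $W_g$ is not determined by this argument. The edge used here cannot lower the upper bound, since by Lemma 1 the algebra $\mathfrak h_{g-2}$ is Koszul in weight $\le g-1$.

## The twisted loop algebra on the edge $a_1\wedge\Lambda^2H'$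

We turn to Theorem B. A blunter cocharacter gives a larger edge. Let $\lambda(s)$ scale $a_1$ by $s$ and $b_1$ by $s^{-1}$, and fix the other basis vectors. Put $H'=\langle a_i,b_i:i\ge2\rangle$, $\omega'=\sum_{i\ge2}a_i\wedge b_i$, $n=g-1\ge3$, and write $V'_\mu$ for irreducible $\mathrm{Sp}(H')$-modules.

**Step 1: generators and quadratic presentation of the edge.** The $\lambda$-weight $1$ part of $\Lambda^3H$ is $a_1\wedge\Lambda^2H'$, and that of $H\wedge\omega$ is $\mathbb Q\,a_1\wedge\omega=\mathbb Q\,a_1\wedge\omega'$. So $d=1$ and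
$$V(1)\cong P:=\Lambda^2H'/\mathbb Q\omega'=V'_{(1,1)},\qquad\dim P=n(2n-1)-1=(2n+1)(n-1)=(2g-1)(g-2).$$
Let $\mathfrak n'=\mathfrak n^\lambda$; by Lemma 2(iii) it is the same for $\mathrm{Gr}\,\mathfrak t_g$ and $\mathrm{Gr}\,\mathfrak u_g$. By (F1) for $\mathrm{Gr}\,\mathfrak u_g$ and Lemma 2(ii), $H_2(\mathfrak n')_w=0$ for $w\ne2$. As $\mathfrak n'$ is generated by $P$ (Lemma 2(i)), it is quadratically presented:
$$\mathfrak n'=\mathrm{FreeLie}(P)/(K'),\qquad K'=\ker(\Lambda^2P\to\mathfrak n'_2).$$

**Step 2: the relations are $K'=V'_{(2,1,1)}$.** We decompose $\Lambda^2P$ and use the two brackets. Littlewood's branching rule, valid here since $n\ge3$, gives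
$$\Lambda^2(\Lambda^2H')=S_{(2,1,1)}H'=V'_{(2,1,1)}\oplus V'_{(1,1)}\oplus V'_{(2)},$$
where $S_{(2,1,1)}$ is the Schur functor. On the other hand $\Lambda^2(\Lambda^2H')=\Lambda^2(P\oplus\mathbb Q)=\Lambda^2P\oplus P$. Hence
$$\Lambda^2P=V'_{(2,1,1)}\oplus V'_{(2)}.\tag{6}$$
(For $n=3$ the dimensions are $91=70+21$.) By Lemma 3, $K'$ contains the nonzero vector $(a_2\wedge a_3)\wedge(a_2\wedge a_4)$, of weight $2\varepsilon_2+\varepsilon_3+\varepsilon_4$. This is not a weight of $V'_{(2)}$, which is the adjoint representation. So the vector lies in $V'_{(2,1,1)}$, and $K'\supseteq V'_{(2,1,1)}$. By Lemma 5, $(a_2\wedge a_3)\wedge(a_2\wedge b_3)\notin K'$, so $K'\ne\Lambda^2P$. By (6), $K'=V'_{(2,1,1)}$.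

**Step 3: a candidate and a surjection onto it.** Extend scalars to $\mathbb C$, keeping the notation $H'$, $P$, $K'$. Let $*$ be the $\omega'$-adjoint, $\omega'(Xu,v)=\omega'(u,X^*v)$. The involution $X\mapsto-X^*$ of $\mathfrak{sl}(H')$ has $+1$-eigenspace $\mathfrak{sp}(H')$ and $-1$-eigenspace $\mathfrak p=\{X:X^*=X,\ \mathrm{tr}\,X=0\}$. The map $X\mapsto\omega'(X\cdot,\cdot)$ identifies the self-adjoint $X$ with alternating forms, and so $\mathfrak p\cong P$ as $\mathfrak{sp}(H')$-modules. Put
$$L_+=\bigoplus_{k\ge1\ \mathrm{odd}}\mathfrak p\,t^k\ \oplus\bigoplus_{k\ge2\ \mathrm{even}}\mathfrak{sp}(H')\,t^k .$$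
We have $[\mathfrak p,\mathfrak p]=\mathfrak{sp}(H')$. Indeed it is an ideal of the simple algebra $\mathfrak{sp}(H')$, and if it were zero then $\mathfrak p$ would be a proper nonzero ideal of the simple algebra $\mathfrak{sl}(H')$. We also have $[\mathfrak{sp}(H'),\mathfrak p]=\mathfrak p$, because $\mathfrak p$ is irreducible and nontrivial. So $L_+$ is generated by $\mathfrak p\,t$. The bracket $\Lambda^2P\cong\Lambda^2\mathfrak p\to\mathfrak{sp}(H')\cong V'_{(2)}$ is onto, so by (6) its kernel is $V'_{(2,1,1)}=K'$. Thus $L_+$ satisfies the defining relations of $\mathfrak n'_{\mathbb C}$, and $P\cong\mathfrak p\,t$ extends to an $\mathfrak{sp}(H')$-equivariant surjection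
$$f\colon\mathfrak n'_{\mathbb C}\to L_+ .$$

**Step 4: $f$ is an isomorphism.** We show that $\mathfrak n'_{\mathbb C}$ is no larger than $L_+$, by enlarging both to algebras with Serre presentations. Let $\mathfrak m$ be the positive nilpotent subalgebra of $\mathfrak{sp}(H')$, with Chevalley generators $e_1,\dots,e_n$, simple roots $\alpha_i$ and fundamental weights $\varpi_i$. In standard coordinates $\epsilon_1,\dots,\epsilon_n$ for $\mathrm{Sp}(H')$, $\varpi_2=\epsilon_1+\epsilon_2$ is the highest weight of $P$, and $\alpha_2=\epsilon_2-\epsilon_3$. By Kac (*Infinite Dimensional Lie Algebras*, Thms 8.3 and 9.11; $n\ge3$), $\mathfrak N:=L_+\rtimes\mathfrak m$ is the positive part of the affine algebra of type $A^{(2)}_{2n-1}$. It is generated by $e_1,\dots,e_n$ and $e_0=t\otimes(\text{lowest weight vector of }\mathfrak p)$, with defining relations $(\mathrm{ad}\,e_i)^{1-a_{ij}}e_j=0$ for $i\ne j$. Here $a_{02}=a_{20}=-1$ and $a_{0j}=a_{j0}=0$ for the other $j\ge1$.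

In $\mathfrak n'_{\mathbb C}\rtimes\mathfrak m$, let $v\in P$ be the lowest weight vector with $f(v)=e_0$; its weight is $-\varpi_2$. We check that $v,e_1,\dots,e_n$ satisfy these relations.

* The relations among $e_1,\dots,e_n$ hold in $\mathfrak m$.
* $e_j^{\,1+\delta_{j2}}v=0$, because $v$ is a lowest weight vector of weight $-\varpi_2$. This is the relation $(\mathrm{ad}\,e_j)^{1-a_{j0}}v=0$; for $j\ne2$ it is also the relation $[v,e_j]=0$.
* $[v,[v,e_2]]=-[v,e_2v]=0$. Indeed $v\wedge e_2v\in\Lambda^2P$ has weight $-2\varpi_2+\alpha_2=-(2\epsilon_1+\epsilon_2+\epsilon_3)$, which is not a weight of $V'_{(2)}$. By (6), $v\wedge e_2v\in V'_{(2,1,1)}=K'$, so the bracket vanishes.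

So there is a homomorphism $h\colon\mathfrak N\to\mathfrak n'_{\mathbb C}\rtimes\mathfrak m$ with $e_0\mapsto v$ and $e_i\mapsto e_i$. It is surjective: its image contains $\mathfrak m$ and $v$, hence $U(\mathfrak m)v=P$, which generates $\mathfrak n'_{\mathbb C}$. Since $f$ is equivariant, $f\rtimes\mathrm{id}\colon\mathfrak n'_{\mathbb C}\rtimes\mathfrak m\to\mathfrak N$ is a homomorphism, and $(f\rtimes\mathrm{id})\circ h$ is the identity on the generators of $\mathfrak N$. So $h$ is injective. Hence $h$ is an isomorphism, so $f\rtimes\mathrm{id}$ is one, and so is $f$.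

**Step 5: $H_p(\mathfrak n')\ne0$ for every $p$.** The reason is that $\mathfrak n'_{\mathbb C}\cong L_+$ contains the infinite-dimensional abelian graded subalgebra
$$\mathfrak a=\bigoplus_{k\ge1}\mathbb C\,Xt^{2k},\qquad0\ne X\in\mathfrak{sp}(H').$$
Suppose $H_p(\mathfrak n')=0$ for some $p\ge0$; since $H_0\ne0$, $p\ge1$. Write $U=U(\mathfrak n'_{\mathbb C})$, a nonnegatively graded algebra with $U_0=\mathbb C$. The minimal graded free resolution of the trivial $U$-module has $q$-th term $U\otimes\mathrm{Tor}^U_q(\mathbb C,\mathbb C)=U\otimes H_q(\mathfrak n'_{\mathbb C})$. Its $p$-th term is zero, so the preceding kernel, which the $p$-th term covers, is zero, and the resolution has length at most $p-1$. By the Poincaré–Birkhoff–Witt theorem $U$ is free over $U(\mathfrak a)$, so restriction gives a free resolution of $\mathbb C$ over $U(\mathfrak a)$ of length at most $p-1$. Hence $H_q(\mathfrak a)=0$ for $q\ge p$. But $\mathfrak a$ is abelian of infinite dimension, so $H_q(\mathfrak a)=\Lambda^q\mathfrak a\ne0$ for all $q$, a contradiction.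

**Step 6: transfer to $\mathrm{Gr}\,\mathfrak u_g$ and $\mathrm{Gr}\,\mathfrak t_g$.** By Lemma 2(ii),(iii), $H_p(\mathrm{Gr}\,\mathfrak u_g)\ne0$ and $H_p(\mathrm{Gr}\,\mathfrak t_g)\ne0$ for all $p\ge0$. Now let $p>(2g-1)(g-2)=\dim P$. In weight $p$ we have $C_p(\mathfrak n')_p=\Lambda^pP$ and $C_{p+1}(\mathfrak n')_p=0$, so $H_p(\mathfrak n')_p\subset\Lambda^pP=0$. Since $H_p(\mathfrak n')\ne0$ by Step 5, $H_p(\mathfrak n')_w\ne0$ for some $w\ne p$. By Lemma 2(ii),(iii) this is a direct summand of $H_p(\mathrm{Gr}\,\mathfrak u_g)_w$ and of $H_p(\mathrm{Gr}\,\mathfrak t_g)_w$. This proves Theorem B. $\blacksquare$
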